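# Splitting by partitions into infinitely many pieces, and a forcing guided by the Cohen algebra

## 1. Trees of Cohen conditions and the forcing $Q_\varphi$

We begin with the object on which everything turns: a variant of Mathias forcing whose side conditions are steered by a Boolean-valued "ultrafilter" and by a finite tree of Cohen conditions.

**The Cohen algebra.** For a set $Z$ let $\mathrm{Fn}(Z,2)$ be the set of finite partial functions from $Z$ to $2$, where longer functions are stronger. Let $\mathbb C=\mathrm{RO}(\mathrm{Fn}(\omega_1,2))$ be its completion for $Z=\omega_1$. We identify $s\in\mathrm{Fn}(\omega_1,2)$ with its image in $\mathbb C$; then $s\le t$ iff $s\supseteq t$, and $s\wedge t$ is $s\cup t$ if this is a function and $0$ otherwise. In particular $\neg\{(\xi,1)\}=\{(\xi,0)\}$.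

For $\xi<\omega_1$, an element $b\in\mathbb C$ *has support in* $\xi$ if $b=\bigvee\{s\in\mathrm{Fn}(\xi,2):s\le b\}$. By the ccc, every $b$ is the supremum of a countable subset of $\mathrm{Fn}(\omega_1,2)$ (take a maximal antichain among the $s\le b$). Hence every $b$ has support in some $\xi<\omega_1$, and then in every larger $\xi'<\omega_1$; also $|\mathbb C|\le\aleph_1^{\aleph_0}=2^{\aleph_0}$. For example, $\{(3,1)\}\vee\{(5,0)\}$ has support in $6$.

**Fact (F).** If $b$ has support in $\xi$, $t\in\mathrm{Fn}(\xi,2)$, $b\wedge t\ne0$ and $u\in\mathrm{Fn}(\omega_1\setminus\xi,2)$, then $b\wedge t\wedge u\ne0$.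

Indeed $b\wedge t=\bigvee\{s\wedge t:s\in\mathrm{Fn}(\xi,2),s\le b\}$, so some such $s$ is compatible with $t$; then $s\cup t\cup u$ is a function, and it is $\le b\wedge t\wedge u$.

**Definition (tree).** A *tree* is $T=(a,(s_e)_{e\in2^a})$ with $a\in[\omega_1]^{<\omega}$, $e\subseteq s_e\in\mathrm{Fn}(\omega_1,2)$, and for all $e\ne e'$ in $2^a$
$$s_e\restriction\Delta(e,e')=s_{e'}\restriction\Delta(e,e'),\qquad \Delta(e,e')=\min\{i\in a:e(i)\ne e'(i)\}.\tag{1}$$
Here $s\restriction\xi$ is the restriction of $s$ to ordinals below $\xi$. Put $\mathrm{supp}\,T=\bigcup_e\mathrm{dom}\,s_e\supseteq a$. Put $T'\le T$ iff $a\subseteq a'$ and $s_{e\restriction a}\subseteq s'_e$ for all $e\in2^{a'}$.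

So a tree is a binary tree of Cohen conditions that branches exactly at the coordinates in $a$: two branches agree below the place where they part. Example: $a=\{5\}$, with $s_e=\{(3,1),(5,0)\}$ for $e(5)=0$ and $s_e=\{(3,1),(5,1),(7,0)\}$ for $e(5)=1$. If we delete $(3,1)$ from only one of the two conditions, (1) fails.

**Definition ($Q_\varphi$).** Let $\varphi:\mathcal P(\omega)\to\mathbb C$ be a Boolean homomorphism with $\varphi(A)=0$ for finite $A$. (So $\varphi(A)\neq0$ implies that $A$ is infinite.) Conditions of $Q_\varphi$ are triples $(F,T,D)$ with $F\in[\omega]^{<\omega}$, $T=(a,(s_e))$ a tree, $D\subseteq\omega$, and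
$$s_e\le\varphi(D)\quad\text{for all }e\in2^a .$$
Put $(F',T',D')\le(F,T,D)$ iff $F\subseteq F'$, $F'\setminus F\subseteq D$, $D'\subseteq D$ and $T'\le T$. The generic set is $\dot X=\bigcup\{F:(F,T,D)\in\dot G\}$.

If $(F,T,D)\in G$ then $X\setminus F\subseteq D$: given $k\in X$, take a condition in $G$ whose first coordinate contains $k$, and a common extension in $G$ of it and $(F,T,D)$. For a simple example of a condition take $a=\emptyset$: then $T$ is one $s\in\mathrm{Fn}(\omega_1,2)$ and the requirement is $s\le\varphi(D)$.

**What it is for.** We want $X$ to be an infinite set such that every partition of $\omega$ in the ground model has a piece that misses $X$, and yet no infinite set appears that is unsplit by the ground model sets. The tree is there to serve both wishes. For the first: a tree has finitely many branches $s_e$, each can be strengthened to choose at most one piece of a given partition, and all other pieces can then be removed from $D$. For the second: a new coordinate $\delta$ put into $a$ stays a branching point forever, so along half of the branches $\{(\delta,1)\}$ is true and along the other half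 false. If $\varphi(S)=\{(\delta,1)\}$, then $S$ remains undecided by every side condition. The work consists in turning this into a statement about every set in the extension.

## 2. The numbers $\mathfrak s$ and $\mathfrak s(\mathfrak{pr})$, and the theorem

A set $S$ *splits* $X\in[\omega]^{\aleph_0}$ if $X\cap S$ and $X\setminus S$ are infinite. The *splitting number* $\mathfrak s$ is the least size of a family $\mathcal S\subseteq[\omega]^{\aleph_0}$ such that every $X\in[\omega]^{\aleph_0}$ is split by some $S\in\mathcal S$. The number $\mathfrak s(\mathfrak{pr})$ is the least size of a family $\mathcal F$ of partitions of $\omega$ into infinitely many pieces such that for every $X\in[\omega]^{\aleph_0}$ there is a partition in $\mathcal F$ all of whose pieces have infinite intersection with $X$. The problem, whose source is Shixiao Liu, "Proper and Improper Variants of Mathias and Silver Forcing", arXiv:2311.01005 (2023), is whether ZFC proves $\mathfrak s(\mathfrak{pr})=\mathfrak s$.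

A partition into infinitely many pieces is identified with a surjection $f:\omega\to\omega$, its pieces being the sets $f^{-1}(c)$. For example, when $f(n)$ is the exponent of $2$ in $n+1$, all pieces meet $X=\omega$ in infinite sets, while only the piece $f^{-1}(0)$ meets the set of even numbers.

Let $\mathfrak s_\omega$ be the least size of $\mathcal S\subseteq[\omega]^{\aleph_0}$ such that for every countable $\mathcal X\subseteq[\omega]^{\aleph_0}$ one single $S\in\mathcal S$ splits all members of $\mathcal X$. Then $\mathfrak s\le\mathfrak s_\omega$. Also $\aleph_1\le\mathfrak s$: given $S_0,S_1,\dots$, choose infinite sets $X_0\supseteq X_1\supseteq\cdots$ with $X_n\subseteq S_n$ or $X_n\cap S_n=\emptyset$, and an infinite $X$ with $X\setminus X_n$ finite for all $n$; no $S_n$ splits $X$.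

Recall that $\mathfrak b$ is the least size of a family in $\omega^\omega$ that is not eventually dominated by one function, $\mathfrak d$ the least size of a family such that each function is eventually dominated by a member, $\mathrm{non}(\mathcal M)$ and $\mathrm{non}(\mathcal N)$ the least sizes of a nonmeager set and of a non-null set of reals. The reaping number $\mathfrak r$ is the least size of $\mathcal R\subseteq[\omega]^{\aleph_0}$ such that no single set splits all members of $\mathcal R$.

**Theorem A.** If ZFC is consistent, so is ZFC + $\mathfrak s=\mathfrak s_\omega=\aleph_1<\mathfrak s(\mathfrak{pr})=\mathfrak b=\mathfrak c=\aleph_2$.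

**Proposition B (ZFC).**
(1) $\mathfrak s\le\mathfrak s(\mathfrak{pr})\le\min\{\mathfrak d,\mathrm{non}(\mathcal M),\mathrm{non}(\mathcal N)\}$.
(2) $\mathfrak s(\mathfrak{pr})\le\mathfrak s^{\aleph_0}$.
(3) The least size of $\mathcal R\subseteq[\omega]^{\aleph_0}$ such that no single partition of $\omega$ into infinitely many pieces has all pieces meeting every $X\in\mathcal R$ in an infinite set equals $\mathfrak r$.

So $\mathfrak s(\mathfrak{pr})=\mathfrak s$ is not provable in ZFC. It is also consistent: $\mathfrak s(\mathfrak{pr})\le\mathfrak c$, since each infinite $X$ admits a partition all of whose pieces meet it in infinite sets, so under CH we have $\aleph_1\le\mathfrak s\le\mathfrak s(\mathfrak{pr})\le\mathfrak c=\aleph_1$. The statement is independent of ZFC. Proposition B is supplementary and is not used for Theorem A.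

## 3. Finitely many pieces, infinitely many pieces, and the bounds in ZFC

**Three pieces.** Let $\mathcal S$ be a splitting family of size $\mathfrak s$. Given $X$, pick $S_0\in\mathcal S$ splitting $X$ and then $S_1\in\mathcal S$ splitting the infinite set $X\setminus S_0$. All of $S_0$, $S_1\setminus S_0$, $\omega\setminus(S_0\cup S_1)$ meet $X$ in infinite sets. There are $\mathfrak s^2=\mathfrak s$ such partitions, so for three pieces, and likewise for any fixed finite number $\geq 2$ of pieces, the corresponding number is $\mathfrak s$.

**Proof of Proposition B(2).** The purpose is to repeat this infinitely often. For $(S_n)_n\in\mathcal S^\omega$ let $P_n=S_n\setminus\bigcup_{i<n}S_i$ and add $\omega\setminus\bigcup_nS_n$ to $P_0$; keep the sequences for which all $P_n\ne\emptyset$. Given $X$, choose recursively $S_n\in\mathcal S$ splitting $X\setminus\bigcup_{i<n}S_i$, which is infinite by the previous choices. Then $X\cap P_n\supseteq(X\setminus\bigcup_{i<n}S_i)\cap S_n$ is infinite for all $n$. So $\mathfrak s^{\aleph_0}$ partitions suffice. $\square$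

This is the natural attempt to prove $\mathfrak s(\mathfrak{pr})\le\mathfrak s$, and here is where it stops: the sequence $(S_n)_n$ depends on $X$, and there are $\mathfrak s^{\aleph_0}$ sequences. If $\mathfrak s=\aleph_1$, then $\mathfrak s^{\aleph_0}=\aleph_1^{\aleph_0}=2^{\aleph_0}$, and the bound says only $\mathfrak s(\mathfrak{pr})\le\mathfrak c$. Theorem A says that this loss cannot be repaired.

**Proof of Proposition B(1).** *Lower bound.* Let $\mathcal F$ witness $\mathfrak s(\mathfrak{pr})$; discard partitions with a finite piece, which never help, and choose one piece from each remaining partition. If all pieces of a partition meet $X$ in infinite sets, the chosen piece $P$ splits $X$, because $X\setminus P$ includes $X\cap P'$ for another piece $P'$. So $\mathfrak s\le\mathfrak s(\mathfrak{pr})$.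

*Category and measure.* For infinite $X$ let $\mathcal G_X=\{f\in\omega^\omega:\forall c\ |X\cap f^{-1}(c)|=\aleph_0\}$. Its members are surjections. It is the intersection over $c,n$ of the open dense sets $\{f:\exists k\in X\setminus n\ f(k)=c\}$, hence comeager. For the product of the measure $\{c\}\mapsto2^{-c-1}$ on $\omega$, the events $f(k)=c$ ($k\in X$) are independent with the same positive probability, so by Borel–Cantelli $\mathcal G_X$ has measure one. Hence a nonmeager subset of $\omega^\omega$, or a subset that is not null for this measure, meets every $\mathcal G_X$. This gives the bounds $\mathrm{non}(\mathcal M)$ and $\mathrm{non}(\mathcal N)$.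

*The bound $\mathfrak d$.* Take a dominating family of size $\mathfrak d$ of increasing functions $h$ with $h(k)\ge k$. For each $h$ let $i_0=0$, $i_{n+1}=h(i_n)+1$, $I_n=[i_n,i_{n+1})$, and colour all points of $I_n$ with $g(n)$, where $g:\omega\to\omega$ is a fixed function taking every value infinitely often. Given $X$, let $h$ eventually dominate $k\mapsto\min(X\setminus k)$. For almost all $n$, $i_n\le\min(X\setminus i_n)\le h(i_n)<i_{n+1}$, so $X\cap I_n\ne\emptyset$. Hence every colour is taken infinitely often on $X$. $\square$

**Proof of Proposition B(3).** Suppose no single set splits all members of $\mathcal R$, and let $(P_n)$ be a partition into infinitely many pieces. Then $P_0$ fails to split some $X\in\mathcal R$: either $X\cap P_0$ is finite, or $X\setminus P_0$ is finite and then $X\cap P_1$ is finite. So the cardinal in question is $\le\mathfrak r$. Conversely let $|\mathcal R|<\mathfrak r$; we may assume $\mathcal R\ne\emptyset$. Choose recursively $S_n$ splitting all sets $X\setminus\bigcup_{i<n}S_i$, $X\in\mathcal R$, which are infinite by induction. The partition formed from $(S_n)_n$ as in (2) has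 all pieces meeting every $X\in\mathcal R$ in an infinite set. So the cardinal is $\ge\mathfrak r$. $\square$

## 4. Why one ultrafilter, or finitely many, will not do

To make $\mathfrak s(\mathfrak{pr})$ large we iterate, adding at each stage an infinite $X$ with $f[X]\ne\omega$ for every ground model $f:\omega\to\omega$. The forcing a sensible person tries first is Mathias forcing with an ultrafilter $\mathcal U$ (nonprincipal): pairs $(F,D)$, $D\in\mathcal U$, ordered as in $Q_\varphi$ without the tree. It does omit values: at most one piece $f^{-1}(c)$ is in $\mathcal U$, so given $(F,D)$ pick another value $c\notin f[F]$ with $f^{-1}(c)\notin\mathcal U$ and pass to $(F,D\setminus f^{-1}(c))$.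

But for every ground model $S$, one of $S,\omega\setminus S$ is in $\mathcal U$, so $X$ is contained in it up to a finite set. Thus $X$ is not split by any ground model set, and $\mathfrak s$ grows as well.

Let us use the filter $\mathcal U_0\cap\mathcal U_1$ for two different nonprincipal ultrafilters instead. Values can be omitted as before: at most two pieces are in $\mathcal U_0\cup\mathcal U_1$. Now take $S\in\mathcal U_0$ with $\omega\setminus S\in\mathcal U_1$. This $S$ does split $X$. However, $X\cap S$ is infinite (every $D$ in the filter has $D\cap S\in\mathcal U_0$), and for $D'\in\mathcal U_0$ we have $D'\cup(\omega\setminus S)\in\mathcal U_0\cap\mathcal U_1$, so $X\cap S\subseteq D'$ up to a finite set. So $X\cap S$ is a new set unsplit by the ground model. With finitely many ultrafilters we fail in the same way: intersect with a set that isolates one of them.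

So the filter must be spread over infinitely many ultrafilters, and no restriction of it may become an ultrafilter. A homomorphism $\varphi$ into $\mathbb C$ is a way to code many ultrafilters at once. If, however, we fix $\tau\in\mathbb C$ and use all $D$ with $\varphi(D)\ge\tau$, then too little is decided: Example 1 in Section 7 shows that values are not omitted. The tree of Section 1 is the compromise: at any time there are finitely many branches, all of which may still be strengthened, but branching coordinates are never removed.

## 5. Covering sets

We must preserve, through a long iteration, that ground model sets split everything. "Splitting" alone is too weak for the argument; we use a version for finite sets in place of points.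

Write $[\omega]^m$ for the set of $m$-element subsets of $\omega$ and $n=\{0,\dots,n-1\}$.

**Definition (d-family, covering).** A *d-family of order $m\ge1$* is an infinite family of pairwise disjoint elements of $[\omega]^m$. For a set $N$, a set $S\subseteq\omega$ *covers $N$* if for all $m\ge1$ and every d-family $A\in N$ of order $m$ there are $b,b'\in A$ with $b\subseteq S$ and $b'\cap S=\emptyset$.

Example: $A=\{\{2n,2n+1\}:n<\omega\}$ is a d-family of order $2$. The set of even numbers splits $\omega$, but includes no member of $A$, so it covers no $N$ with $A\in N$.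

*Covering sets exist for every countable $N$.* Enumerate the d-families in $N$ and treat them one by one. At each step only finitely many numbers have been put in or out of $S$; choose $b,b'$ in the family, disjoint from each other and from these numbers, put $b$ into $S$ and keep $b'$ out.

*Covering implies splitting.* Let $N$ be an elementary submodel, or a generic extension of one, and let $S$ cover $N$. For infinite $X\in N$ and $n<\omega$ apply the definition to $\{\{x\}:x\in X\setminus n\}\in N$: there are members of $X\setminus n$ in $S$ and outside $S$. So $S$ splits every infinite $X\in N$.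

**Facts on proper forcing.** Let $N\prec H(\theta)$ be countable, $P\in N$. A condition $q$ is *$(N,P)$-generic* if $q\Vdash\dot G\cap D\cap N\ne\emptyset$ for every dense $D\in N$; equivalently, $q\Vdash N[\dot G]\cap\mathrm{Ord}=N\cap\mathrm{Ord}$. In this case $q\Vdash N[\dot G]\cap V=N$ for elements of ground model sets $Y\in N$: if $g\in N$ is a bijection from a cardinal onto $Y$, then $x\in Y\cap N[G]$ is $g(\xi)$ with $\xi\in N[G]\cap\mathrm{Ord}\subseteq N$. All uses below are of this kind. Also $N[G]\prec H(\theta)^{V[G]}$. If $q_\gamma$ is $(N,P_\gamma)$-generic and forces $q(\gamma)$ to be $(N[\dot G_\gamma],\dot Q_\gamma)$-generic, then $q_\gamma{}^\frown q(\gamma)$ is $(N,P_{\gamma+1})$-generic.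

**Definition (†).** A forcing $P$ satisfies (†) if for all sufficiently large regular $\theta$, all countable $N\prec H(\theta)$ with $P\in N$, all $p\in P\cap N$ and all $S$ covering $N$, there is an $(N,P)$-generic $q\le p$ with $q\Vdash S$ covers $N[\dot G]$.

Since covering sets exist, (†) implies properness. The trivial forcing satisfies (†). A forcing which forces some infinite $X$ to be unsplit by every ground model set, such as the ultrafilter forcings of Section 4, does not: by elementarity $N$ contains a name $\dot X$ for such a set, and the $q$ of (†) would force the ground model set $S$ to split $\dot X$.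

Below, $\theta$ is always large enough for the iteration considered, including its iterands in the intermediate extensions.

**Names.** Let $N\prec H(\theta)$, $P\in N$, $G$ generic. Every d-family of order $m$ in $N[G]$ has a name in $N$ that is forced by all conditions to be a d-family of order $m$. Indeed, by the maximum principle we may replace a given name by a fixed ground model d-family wherever it fails to name a d-family of order $m$, and by elementarity the new name may be taken in $N$.

## 6. Covering survives countable support iterations

**Lemma 1.** Let $\langle P_\beta,\dot Q_\beta\rangle$ be a countable support iteration such that $\Vdash_{P_\beta}\dot Q_\beta$ satisfies (†), for all $\beta$. Then for every $\delta$: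

$(*)_\delta$ Let $N\prec H(\theta)$ be countable, containing the iteration (of length $\delta$), let $\alpha<\delta$, $\alpha\in N$, and $S\subseteq\omega$. Let $q_\alpha\in P_\alpha$ be $(N,P_\alpha)$-generic with $q_\alpha\Vdash S$ covers $N[\dot G_\alpha]$, and let $\dot p$ be a $P_\alpha$-name with $q_\alpha\Vdash\dot p\in N\cap P_\delta$ and $\dot p\restriction\alpha\in\dot G_\alpha$. Then there is an $(N,P_\delta)$-generic $q\in P_\delta$ with $q\restriction\alpha=q_\alpha$, $q\Vdash S$ covers $N[\dot G_\delta]$, and $q\Vdash\dot p\in\dot G_\delta$.

In particular ($\alpha=0$, $\dot p$ the standard name of $p$) $P_\delta$ satisfies (†).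

*Proof.* By induction on $\delta$; note $\delta\in N$.

**Successor step $\delta=\gamma+1$.** The step uses (†) for one more iterand. If $\alpha<\gamma$, use $(*)_\gamma$ for $\dot p\restriction\gamma$ to get $q_\gamma$; if $\alpha=\gamma$, let $q_\gamma=q_\alpha$. In either case $q_\gamma\Vdash\dot p\restriction\gamma\in\dot G_\gamma$. Let $q_\gamma\in G_\gamma$ and work in $V[G_\gamma]$. The model $N[G_\gamma]\prec H(\theta)^{V[G_\gamma]}$ is countable and covered by $S$, and for $p=\dot p[G_\gamma]\in N$ we have $p(\gamma)\in N[G_\gamma]$. Apply (†) for $Q_\gamma$ to get a generic condition below $p(\gamma)$ that forces $S$ to cover $N[G_{\gamma+1}]$. Let $q(\gamma)$ be a name for it and $q=q_\gamma{}^\frown q(\gamma)$. Then $q$ is as required.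

**Limit step, the bookkeeping.** The aim is to build $q$ as the union of conditions $q_n\in P_{\delta_n}$, handling one dense set and one name of a d-family at a time. Choose strictly increasing $\delta_n\in N\cap\delta$ with $\delta_0=\alpha$, cofinal in $\delta^*=\sup(N\cap\delta)$. List as $(D_n)_n$ the dense open subsets of $P_\delta$ in $N$, and as $(\dot A_n)_n$ all $P_\delta$-names in $N$ that are forced by all conditions to be d-families, of fixed orders $m_n$. We construct $q_n\in P_{\delta_n}$ and $P_{\delta_n}$-names $\dot p_n$, with $q_0=q_\alpha$, $\dot p_0=\dot p$, such that $q_{n+1}\restriction\delta_n=q_n$, and $q_n$ is $(N,P_{\delta_n})$-generic, forces that $S$ covers $N[\dot G_{\delta_n}]$, and forces $\dot p_n\in N\cap P_\delta$ and $\dot p_n\restriction\delta_n\in\dot G_{\delta_n}$.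

**Limit step, from $n$ to $n+1$.** The purpose is to find $\dot p_{n+1}\le\dot p_n$ in $D_n$ that decides a member of $\dot A_n$ inside $S$ and one outside. Let $q_n\in G_{\delta_n}$ and $p_n=\dot p_n[G_{\delta_n}]$. The set $\{x\restriction\delta_n:x\in D_n,\ x\le p_n\}$ is dense below $p_n\restriction\delta_n$: for $z\le p_n\restriction\delta_n$, extend $z\cup p_n\restriction[\delta_n,\delta)$ into $D_n$. So $G_{\delta_n}$ meets it, and by elementarity there is $x\in N[G_{\delta_n}]\cap D_n$ with $x\le p_n$ and $x\restriction\delta_n\in G_{\delta_n}$. As $q_n$ is generic, $x\in N$. Let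
$$B=\{b\in[\omega]^{m_n}:\exists y\in P_\delta\ (y\le x,\ y\restriction\delta_n\in G_{\delta_n},\ y\Vdash b\in\dot A_n)\}.\tag{2}$$
Then $B\in N[G_{\delta_n}]$, as it is defined from $x$, $\delta_n$, $G_{\delta_n}$ and the relation $y\Vdash b\in\dot A_n$, which is in $N$.

For every $j$ there is $b\in B$ with $b\cap j=\emptyset$. Indeed, for $z\le x\restriction\delta_n$ the condition $z\cup x\restriction[\delta_n,\delta)$ forces $\dot A_n$ to be an infinite disjoint family, so some $y$ below it forces some $b$ with $b\cap j=\emptyset$ into $\dot A_n$. The restrictions $y\restriction\delta_n$ of such $y$ are therefore dense below $x\restriction\delta_n$, and one of them is in $G_{\delta_n}$.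

Hence, choosing members of $B$ recursively, we find a d-family of order $m_n$ included in $B$, and by elementarity one in $N[G_{\delta_n}]$. Since $S$ covers $N[G_{\delta_n}]$, there is $b\in B$ with $b\subseteq S$, and then a witness $y\in N[G_{\delta_n}]\cap P_\delta\subseteq N$ as in (2). Now repeat this with $y$ in place of $x$ and "disjoint from $S$" in place of "$\subseteq S$". We get $y'\in N$ with $y'\le y$, $y'\restriction\delta_n\in G_{\delta_n}$, and $y'\Vdash b'\in\dot A_n$ for some $b'$ with $b'\cap S=\emptyset$.

Let $\dot p'$ be a $P_{\delta_n}$-name for this $y'$, and let $\dot p_{n+1}$ be $\dot p'$ regarded as a $P_{\delta_{n+1}}$-name. Obtain $q_{n+1}$ from $(*)_{\delta_{n+1}}$ applied to $\delta_n$, $q_n$ and the $P_{\delta_n}$-name $\dot p'\restriction\delta_{n+1}$. Then $q_{n+1}\Vdash\dot p_{n+1}\restriction\delta_{n+1}\in\dot G_{\delta_{n+1}}$, and all requirements hold.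

**Limit step, the union.** Let $q=\bigcup_nq_n$, extended trivially to $\delta$; its support is countable. Let $q\in G$ and $p_n=\dot p_n[G]$. The $p_n$ are decreasing and lie in $N$. Their supports are countable sets in $N$, hence $\subseteq N\cap\delta\subseteq\delta^*$. For $k\ge n$ we have $p_n\restriction\delta_k\in G_{\delta_k}$, because $p_k\restriction\delta_k\in G_{\delta_k}$ and $p_k\le p_n$. We need more, namely $p_n\in G$.

Suppose not. Then some $g\in G$ is incompatible with $p_n$; strengthening $g$ inside $G$ we may assume that $g\le q$ and that $g\restriction\delta_n$ decides $\dot p_n=p$. For $k\ge n$, $g\restriction\delta_k\le q_k$ forces $\dot p_k\restriction\delta_k\in\dot G_{\delta_k}$ and $\dot p_k\le\dot p_n=p$, hence $p\restriction\delta_k\in\dot G_{\delta_k}$. Therefore $g\restriction\beta\Vdash p\restriction\beta\in\dot G_\beta$ for all $\beta<\delta^*$.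

Define $h$ by recursion such that $h\restriction\beta\le g\restriction\beta,\,p\restriction\beta$. Let $\beta<\delta^*$. Then $h\restriction\beta$ forces $g(\beta)$ and $p(\beta)$ to be compatible: if $h'\le h\restriction\beta$ forced them incompatible, then a generic filter containing $h'{}^\frown g(\beta)\le g\restriction(\beta+1)$ would also contain $p\restriction(\beta+1)$ (as $\beta+1<\delta^*$), a contradiction. Let $h(\beta)$ name a common extension, and $h(\beta)=g(\beta)$ if $\beta$ is not in the support of $p$. For $\beta\ge\delta^*$ let $h(\beta)=g(\beta)$; such $\beta$ are not in the support of $p$. The support of $h$ is included in the union of the supports of $g$ and $p$, so $h$ is a condition, and $h\le g,p$. This contradicts the incompatibility.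

So $p_{n+1}\in D_n\cap N\cap G$ for all $n$, which gives genericity of $q$. Also $p_{n+1}$ forces some $b,b'\in\dot A_n$ with $b\subseteq S$, $b'\cap S=\emptyset$. By the remark on names, $S$ covers $N[G]$. Finally $\dot p[G]=p_0\in G$ and $q\restriction\alpha=q_\alpha$. $\square$

## 7. A generic homomorphism into $\mathbb C$

We now choose $\varphi$. It will be added generically, by countable approximations.

**Sikorski's theorems** (Koppelberg, *Handbook of Boolean Algebras* I, §5).

(S1) A homomorphism $\psi$ from a subalgebra into a complete algebra extends to the whole algebra. For one new element $D$, any value between $\bigvee\{\psi(A):A\le D\}$ and $\bigwedge\{\psi(A):D\le A\}$ ($A\in\mathrm{dom}\,\psi$) is possible.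

(S2) If the indexed family $(x_i)$ generates $\mathcal A$ and $(y_i)$ are in $\mathcal B$, there is a homomorphism $\mathcal A\to\mathcal B$ with $x_i\mapsto y_i$ iff whenever a finite product of elements $\pm x_i$ vanishes, so does the corresponding product of the $\pm y_i$.

The reasons are short. For one new $D$ with value $v$ in the stated interval, send $(A\wedge D)\vee(B\wedge\neg D)$ to $(\psi(A)\wedge v)\vee(\psi(B)\wedge\neg v)$. If $A\wedge D=A'\wedge D$, then $D$ is below the complement of the symmetric difference of $A,A'$, hence so is $v$ below its $\psi$-value, and $\psi(A)\wedge v=\psi(A')\wedge v$; symmetrically for $B$. Zorn's lemma gives the full extension. For (S2), every element of $\mathcal A$ is a finite join of finite products of $\pm x_i$; if one such join is $\le$ another, then each product of the first meets the complement of the second in $0$, and distributing, this says that certain finite products vanish, so the same inequality holds between the images.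

**Definition ($\mathbf R$).** Conditions are homomorphisms $\psi:\mathcal A\to\mathbb C$, where $\mathcal A=\mathrm{dom}\,\psi$ is a countable subalgebra of $\mathcal P(\omega)$ containing all finite sets, and $\psi(A)=0$ for finite $A$. Put $\psi'\le\psi$ iff $\psi'\supseteq\psi$.

The simplest condition lives on the finite and cofinite sets, with values $0$ and $1$. The forcing $\mathbf R$ is $\sigma$-closed (take unions), so it adds no new countable sequences of ground model elements. Hence it preserves $\omega_1$, $\mathcal P(\omega)$, and $\mathbb C$, whose elements are given by countable sets of finite conditions. By (S1) every $A\subseteq\omega$ can be added to the domain of a condition. So the union of the generic filter is a total homomorphism $\varphi:\mathcal P(\omega)\to\mathbb C$, vanishing on finite sets. For every countable $\mathcal Y\subseteq\mathcal P(\omega)$ in $V[\varphi]$, some $\psi$ in the generic filter has $\mathcal Y\subseteq\mathrm{dom}\,\psi$: $\mathcal Y\in V$, and such $\psi$ are dense.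

**Example 1 (a fixed parameter $\tau$ omits nothing).** Let $(\tau_c)_{c<\omega}$ be a maximal antichain of $\mathbb C$. Then in $V[\varphi]$ there is $f:\omega\to\omega$ in $V$ with $\varphi(f^{-1}(c))=\tau_c$ for all $c$. For, given $\psi\in\mathbf R$ with domain $\mathcal A$, list the pairs $(A,c)$ with $\psi(A)\wedge\tau_c\ne0$ as $(A_j,c_j)_{j<\omega}$; such $A$ are infinite, so choose $k_0<k_1<\cdots$ with $k_j\in A_j$, put $f(k_j)=c_j$ and $f=0$ elsewhere. We check (S2) for $\psi$ together with $f^{-1}(c)\mapsto\tau_c$. Take a vanishing product of some $A\in\mathcal A$ with finitely many sets $\pm f^{-1}(c)$. If two different pieces occur positively, or one occurs with both signs, the product of the values is $0$. If exactly $f^{-1}(c)$ occurs positively, then $A\cap f^{-1}(c)=\emptyset$, so $(A,c)$ was not listed and $\psi(A)\wedge\tau_c=0$. If only negative occurrences $c\in H$ are present, then $A\cap f^{-1}(c)=\emptyset$ for all $c\notin H$, so $\psi(A)\wedge\tau_c=0$ for these $c$, whence $\psi(A)\le\bigvee_{c\in H}\tau_c$ and the product of values is $0$.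

Now fix $\tau\ne0$ and force with pairs $(F,D)$, $\varphi(D)\ge\tau$. Choose $(\tau_c)$ with $\tau_c\wedge\tau\ne0$ for all $c$ (an infinite antichain below $\tau$, with the complement of its join added to one member), and $f$ as above. Then $\varphi(D\cap f^{-1}(c))\ge\tau\wedge\tau_c\ne0$, so every $D$ meets every piece in an infinite set, and the generic $X$ satisfies $f[X]=\omega$. Strengthening the Boolean parameter is really needed.

**Lemma 2.** In $V[\varphi]$: if $0\ne\tau\in\mathbb C$ and $R_w\subseteq\omega$ $(w\in[\omega]^{<\omega})$ satisfy $\varphi(R_w)\wedge\tau=0$ for all $w$, then there is $D\subseteq\omega$ with $\varphi(D)\ge\tau$ and $k\notin R_w$ whenever $k\in D$ and $w\subseteq D\cap k$.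

*Proof.* The purpose is a diagonal set: after choosing $w$, never choose from $R_w$. The objects $\tau$ and $(R_w)_w$ are in $V$, and some condition in the generic filter has all $R_w$ in its domain. So it suffices to show in $V$ that any $\psi\in\mathbf R$ with all $R_w\in\mathcal A=\mathrm{dom}\,\psi$ and $\psi(R_w)\wedge\tau=0$ has an extension with a $D$ as required in its domain; such extensions are then dense below $\psi$.

List $\{A\in\mathcal A:\psi(A)\wedge\tau\ne0\}$ as $(A_j)_{j<\omega}$. Choose $k_0<k_1<\cdots$ with
$$k_j\in A_j\setminus\bigcup\{R_w:w\subseteq\{k_0,\dots,k_{j-1}\}\}.$$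
This is possible since the $\psi$-value of this set meets $\tau$ in $\psi(A_j)\wedge\tau\ne0$, so the set is infinite. Let $D=\{k_j:j<\omega\}$. If $k=k_j\in D$ and $w\subseteq D\cap k$, then $w\subseteq\{k_0,\dots,k_{j-1}\}$, so $k\notin R_w$. If $D\subseteq A\in\mathcal A$, then $\omega\setminus A$ is disjoint from $D$, so it is none of the $A_j$, so $\psi(\omega\setminus A)\wedge\tau=0$, that is $\tau\le\psi(A)$. By (S1) extend $\psi$ by $D\mapsto\bigwedge\{\psi(A):D\subseteq A\in\mathcal A\}\ge\tau$. $\square$

Call a function $d$ from a set $E\subseteq\omega$ to $[\omega]^{<\omega}$ *point-finite* if each $x$ lies in $d(k)$ for only finitely many $k\in E$. For example $d(k)=\{k,k+1\}$ is point-finite, and $d(k)=\{0,k\}$ is not, but becomes so after the common part $\{0\}$ is removed. Part (L) below is this removal in general.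

**Lemma 3.** In $V[\varphi]$:
(P) If $B^0\supseteq B^1\supseteq\cdots$ and $0\ne\tau\le\varphi(B^n)$ for all $n$, there is $E$ with $\varphi(E)\ge\tau$ and $E\setminus B^n$ finite for all $n$.
(L) If $K\subseteq\omega$, $0\ne u\le\varphi(K)$, and $c_k\in[\omega]^{\le m}$ $(k\in K)$, there are $E\subseteq K$, a finite $c$, and $0\ne u'\le u\wedge\varphi(E)$ such that $c\subseteq c_k$ for $k\in E$, and $k\mapsto c_k\setminus c$ is point-finite on $E$.

*Proof.* (P) Apply Lemma 2 to $R_w=\omega\setminus B^{|w|}$. Let $k_j$ be the element of $D$ with exactly $j$ predecessors in $D$. With $w=D\cap k_j$ we get $k_j\in B^j$. So $E=D$ is as required.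

(L) Consider triples $(c,E_0,u')$ with $E_0\subseteq K$, $0\ne u'\le u\wedge\varphi(E_0)$ and $c\subseteq c_k$ for $k\in E_0$; for example $(\emptyset,K,u)$. Always $E_0\ne\emptyset$, so $|c|\le m$. Choose a triple with $|c|$ maximal. For $x\notin c$ let $E_x=\{k\in E_0:x\in c_k\}$. Then $\varphi(E_x)\wedge u'=0$, since otherwise $(c\cup\{x\},E_x,u'\wedge\varphi(E_x))$ would contradict maximality. Apply (P) to $B^n=E_0\setminus\bigcup_{x<n,\,x\notin c}E_x$ and $\tau=u'$, and let $E$ be the intersection of the resulting set with $E_0$. Then $\varphi(E)\ge u'$, and for $x\notin c$ the set $E\cap E_x\subseteq E\setminus B^{x+1}$ is finite. $\square$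

## 8. Restricting, amalgamating and strengthening trees

Four operations on trees are needed. Let $T=(a,(s_e))$ be a tree.

**(T1) Restriction.** *For $\delta<\omega_1$, $T\restriction\delta=(a\cap\delta,(t_\varepsilon)_{\varepsilon\in2^{a\cap\delta}})$ with $t_\varepsilon=s_e\restriction\delta$ for any $e\supseteq\varepsilon$ is well defined, is a tree, and $T\le T\restriction\delta$.* If $e\ne e'$ both extend $\varepsilon$, then $\Delta(e,e')\ge\delta$, so $s_e\restriction\delta=s_{e'}\restriction\delta$ by (1). If $\varepsilon\ne\varepsilon'$ and $e\supseteq\varepsilon$, $e'\supseteq\varepsilon'$, then $\Delta(e,e')=\Delta(\varepsilon,\varepsilon')<\delta$, and coherence is inherited. Finally $t_{e\restriction(a\cap\delta)}=s_e\restriction\delta\subseteq s_e$.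

**(T2) Amalgamation.** *If $s^*_e:=s^1_{e\restriction a^1}\cup s^2_{e\restriction a^2}$ is a function for every $e\in2^{a^1\cup a^2}$, then $(a^1\cup a^2,(s^*_e))$ is a tree $\le T^1,T^2$.* Let $j=\Delta(e,e')$. Then $e\restriction a^i$ and $e'\restriction a^i$ are equal or first differ at a place $\ge j$, so $s^i_{e\restriction a^i}$ and $s^i_{e'\restriction a^i}$ agree below $j$, for $i=1,2$. The rest is clear.

**(T3) Strengthening one branch.** *If $e\in2^a$ and $s_e\subseteq u\in\mathrm{Fn}(\omega_1,2)$, there is $T'\le T$ with $a'=a$, $s'_e=u$.* Put $s'_{e'}=s_{e'}\cup u\restriction\Delta(e,e')$ for $e'\ne e$. This is a function, since $s_{e'}\restriction\Delta(e,e')=s_e\restriction\Delta(e,e')\subseteq u$. For the same reason $s'_{e'}\restriction\Delta(e,e')=u\restriction\Delta(e,e')$, which is coherence with $e$. Let $e',e''$ be distinct and $\ne e$. If $i=\Delta(e,e')<\Delta(e,e'')$, then $\Delta(e',e'')=i$, and both restrictions to $i$ equal $u\restriction i$. If $\Delta(e,e')=\Delta(e,e'')=i$, then $e'(i)=e''(i)$, as both differ from $e(i)$. So $j=\Delta(e',e'')>i$, and both restrictions to $j$ equal $s_{e'}\restriction j\cup u\restriction i=s_{e''}\restriction j\cup u\restriction i$.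

**(T4) A new branching coordinate.** *If $\mathrm{supp}\,T\subseteq\delta<\omega_1$, then $T^{+\delta}=(a\cup\{\delta\},(s_{e\restriction a}\cup\{(\delta,e(\delta))\})_e)$ is a tree $\le T$.* If $e\neq e'$ agree on $a$, then $\Delta(e,e')=\delta$ and both restrictions to $\delta$ are $s_{e\restriction a}$. Otherwise $\Delta(e,e')\in a$, and coherence of $T$ applies.

## 9. The iterand $\mathbf Q$ omits a piece of every partition

**Definition ($\mathbf Q$).** Conditions are quadruples $(\psi,F,T,D)$ with $\psi\in\mathbf R$, $F\in[\omega]^{<\omega}$, $T=(a,(s_e))$ a tree, $D\in\mathrm{dom}\,\psi$, and $s_e\le\psi(D)$ for all $e\in2^a$. Put $(\psi',F',T',D')\le(\psi,F,T,D)$ iff $\psi'\supseteq\psi$ and $(F',T',D')\le(F,T,D)$ in the sense of Section 1.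

This is the two-step iteration $\mathbf R*\dot Q_\varphi$: the map sending $(\psi,F,T,D)$ to $\psi$ together with the standard name of $(F,T,D)$ is an order isomorphism onto a dense subset, because the order on triples is absolute. For density, given $(\psi_0,\dot x)$, extend $\psi_0$ to decide $\dot x=(F,T,D)$, which is an element of $V$, and to have $D$ in its domain; then $s_e\le\psi_0(D)$ holds, since it is forced. Also $|\mathbf Q|\le2^{\aleph_0}$.

**Lemma 4.** (a) In $V[\varphi]$, $Q_\varphi$ is ccc. (b) $X$ is infinite. (c) For every $f:\omega\to\omega$ in $V$, $f[X]\ne\omega$. (d) $\mathbf Q$ adds a real dominating $V\cap\omega^\omega$.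

*Proof.* **(a) Amalgamating uncountably many conditions.** Given $p_\xi=(F_\xi,T_\xi,D_\xi)$, $\xi<\omega_1$, thin out so that $F_\xi=F$ for all $\xi$ and the supports $\mathrm{supp}\,T_\xi$ form a $\Delta$-system with root $\rho$. The sets $\mathrm{supp}\,T_\xi\setminus\rho$ are pairwise disjoint, so only countably many of them contain an ordinal $\le\max\rho$; thin out so that none does. Thin out so that $a_\xi\cap\rho=a_0$ for all $\xi$. If $e,e'\in2^{a_\xi}$ agree on $a_0$, then $e=e'$ or $\Delta(e,e')\in a_\xi\setminus\rho$ is above $\max\rho$; so $s^\xi_e\restriction\rho$ depends only on $e\restriction a_0$. Thin out so that this finite function $2^{a_0}\to\mathrm{Fn}(\rho,2)$ does not depend on $\xi$. For $\xi\ne\eta$ and $e\in2^{a_\xi\cup a_\eta}$, the domains of $s^\xi_{e\restriction a_\xi}$ and $s^\eta_{e\restriction a_\eta}$ meet only inside $\rho$, where the two functions agree. So (T2) gives an amalgam $T^*$, and $(F,T^*,D_\xi\cap D_\eta)$ is a common extension, as $\varphi(D_\xi\cap D_\eta)=\varphi(D_\xi)\wedge\varphi(D_\eta)\ge s^*_e$.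

**(b) $X$ is infinite.** Given $(F,T,D)$, $\varphi(D)\ne0$, so $D$ is infinite, and $(F\cup\{k\},T,D)\le(F,T,D)$ for $k\in D$.

**(c) Omitting a value.** Let $(F,T,D)$ and $f$ be given. Handle the $e\in2^a$ one by one, strengthening $T$ by (T3) with $a$ fixed. If $s_e\wedge\varphi(f^{-1}(c))\ne0$ for some $c$, choose such a $c=c_e$ and strengthen $s_e$ so that $s_e\le\varphi(f^{-1}(c_e))$. Otherwise do nothing. Both outcomes persist when later steps strengthen $s_e$ further. The pieces are disjoint, so in the end, for every $c\notin\{c_e:e\in2^a\}$, $s_e\wedge\varphi(f^{-1}(c))=0$ for all $e$. Choose such a $c\notin f[F]$. With $T'$ the final tree, $s'_e\le\varphi(D\setminus f^{-1}(c))$ for all $e$. So $(F,T',D\setminus f^{-1}(c))$ is a condition $\le(F,T,D)$. It forces $\dot X\setminus F\cap f^{-1}(c)=\emptyset$ and hence $c\notin f[\dot X]$.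

**(d) Dominating.** Let $h\in V$ be increasing and $(F,T,D)$ a condition. Apply Lemma 2 to $\tau=\bigvee_es_e$ and the finite sets $R_w=\{k:k\le h(\max w)\}$, $R_\emptyset=\emptyset$, to get $D'$. Then $(F,T,D\cap D')$ is a condition, and it forces $y>h(x)$ for all $x<y$ in $\dot X\setminus F$ (use $w=\{x\}$). So if $x_0<x_1<\cdots$ enumerates $X\setminus F$, then $x_{n+1}>h(x_n)\ge h(n)$. If $z_0<z_1<\cdots$ enumerates $X$, then for all large $n$, $z_{2n+1}=x_{2n+1-|F|}\ge x_{n+1}>h(n)$. As every function in $V$ is bounded by an increasing one, $n\mapsto z_{2n+1}$ dominates $V\cap\omega^\omega$. $\square$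

What remains is the preservation of covering.

**Lemma 5 (Key Lemma).** $\mathbf Q$ satisfies (†).

The proof occupies Sections 10–12. Throughout, $N\prec H(\theta)$ is countable with $\mathbf Q\in N$, $p=(\psi_p,F_p,T_p,D_p)\in\mathbf Q\cap N$, and $S$ covers $N$. Let $\delta=N\cap\omega_1$, $S^1=S$, $S^0=\omega\setminus S$.

## 10. Giving $S$ the value of the coordinate $\delta$

The condition $q$ will do two things: it makes $\varphi(\kappa^{-1}[S])$ equal to the Cohen generator $\{(\delta,1)\}$ for all finite-to-one $\kappa\in N$, and it makes $\delta$ a branching coordinate of the tree.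

**The homomorphism on $N$.** Let $\psi_p=\psi_0\ge\psi_1\ge\cdots$ in $N$ meet all dense subsets of $\mathbf R$ lying in $N$, and $\psi_N=\bigcup_j\psi_j$. Each $\mathrm{dom}\,\psi_j$ is a countable element of $N$, so it is included in $N$; and every $A\in N\cap\mathcal P(\omega)$ is in some $\mathrm{dom}\,\psi_j$. Hence $\psi_N:N\cap\mathcal P(\omega)\to\mathbb C$ is a homomorphism vanishing on finite sets. Its values are in $N\cap\mathbb C$, so each has support in some $\xi\in N\cap\omega_1$, hence in $\delta$. The coordinate $\delta$ is free.

**Claim 1.** Let $\mathcal K$ be the set of finite-to-one $\kappa:\omega\to\omega$ in $N$. There is a homomorphism $\psi^+\supseteq\psi_N$ on the algebra generated by $(N\cap\mathcal P(\omega))\cup\{\kappa^{-1}[S]:\kappa\in\mathcal K\}$ with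
$$\psi^+(\kappa^{-1}[S])=\{(\delta,1)\}\quad\text{for all }\kappa\in\mathcal K.\tag{3}$$

*Proof.* We check (S2). A product of sets $\pm E$ with $E\in N\cap\mathcal P(\omega)$ is again a set in $N$, and $\psi_N$ is a homomorphism. So let $E\in N\cap\mathcal P(\omega)$ and finitely many $\kappa_l,\lambda_l\in\mathcal K$ satisfy
$$E\cap\bigcap_l\kappa_l^{-1}[S]\cap\bigcap_l\lambda_l^{-1}[\omega\setminus S]=\emptyset .$$
We must see that the corresponding product of values is $0$. If both kinds $\kappa_l,\lambda_l$ occur, this is clear from $\{(\delta,1)\}\wedge\neg\{(\delta,1)\}=0$. If $E$ is finite, $\psi_N(E)=0$. If neither kind occurs, $E=\emptyset$. Suppose only $\kappa_1,\dots,\kappa_n$ occur, $n\ge1$, and $E$ is infinite. The sets $\{\kappa_1(j),\dots,\kappa_n(j)\}$, $j\in E$, have size between $1$ and $n$, and each $x$ is in only finitely many of them. So in $N$ there is an infinite $E'\subseteq E$ on which they have constant size and are pairwise disjoint: a d-family in $N$. Since $S$ covers $N$, one of them is $\subseteq S$; its index $j$ is in the intersection above, contradicting emptiness. The case of only $\lambda_l$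 is symmetric, with a member disjoint from $S$. $\square$

This is where d-families of order larger than $1$ are needed. With $\kappa_1(j)=2j$, $\kappa_2(j)=2j+1$ and $S$ the even numbers, which splits $\omega$ without covering, $\kappa_1^{-1}[S]\cap\kappa_2^{-1}[S]=\emptyset$, and no homomorphism could give both sets the value $\{(\delta,1)\}$.

The domain of $\psi^+$ is countable, so $\psi^+\in\mathbf R$. Let
$$q=(\psi^+,F_p,T_p^{+\delta},D_p).$$
As $T_p\in N$ is finite, $\mathrm{supp}\,T_p\subseteq N\cap\omega_1=\delta$, so (T4) applies. The branches of $T_p^{+\delta}$ are below those of $T_p$, hence below $\psi_p(D_p)=\psi^+(D_p)$. So $q\in\mathbf Q$ and $q\le p$.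

**Claim 2.** $q$ is $(N,\mathbf Q)$-generic.

*Proof.* Identify a $\mathbf Q$-generic $G\ni q$ with $\varphi$ and a $Q_\varphi$-generic $G'$ over $V[\varphi]$. As $\psi^+$ extends all $\psi_j$, it is $(N,\mathbf R)$-generic, so $N[\varphi]\cap\mathrm{Ord}=N\cap\mathrm{Ord}$. As $Q_\varphi$ is ccc in $V[\varphi]$ by Lemma 4(a), its maximal antichains in $N[\varphi]$ are countable and hence included in $N[\varphi]$. So $N[G]\cap\mathrm{Ord}=N[\varphi][G']\cap\mathrm{Ord}=N[\varphi]\cap\mathrm{Ord}$. $\square$

**The intermediate model.** Let $\varphi\supseteq\psi^+$ be $\mathbf R$-generic. From now on we work in $W=V[\varphi]$, with $M=N[\varphi]\prec H(\theta)^W$. Then $M\cap V=N$ and $M\cap\omega_1=\delta$. Since $\mathbf R$ adds no reals, $M\cap\mathcal P(\omega)=N\cap\mathcal P(\omega)$, and similarly for families of finite subsets of $\omega$ and for functions from $\omega$ to $\omega$ or to $[\omega]^{<\omega}$. So $S$ covers $M$.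

**Claim 3.** (i) For $E\in M\cap\mathcal P(\omega)$, $\varphi(E)=\psi_N(E)$ has support in $\delta$.
(ii) If $m\ge1$, $d\in M$, $d:\omega\to[\omega]^{\le m}$ is point-finite, and $i\in2$, then $\varphi(\{k:d(k)\subseteq S^i\})\ge\{(\delta,i)\}$.

*Proof.* (i) is clear. For (ii), let $\kappa_1(k),\dots,\kappa_m(k)$ enumerate $d(k)$ increasingly with the last value repeated, and let $\kappa_l(k)=k$ for all $l$ if $d(k)=\emptyset$. Then $\kappa_l^{-1}(x)\subseteq\{k:x\in d(k)\}\cup\{x\}$ is finite, so $\kappa_l\in\mathcal K$. The set in question includes $\bigcap_l\kappa_l^{-1}[S^i]$. By (3), and since $\kappa^{-1}[S^0]=\omega\setminus\kappa^{-1}[S]$, the value of this intersection is $\{(\delta,i)\}$. $\square$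

**What has to be shown.** Let $m\ge1$, let $\dot A\in M$ be a $Q_\varphi$-name forced by all conditions to be a d-family of order $m$, let $i\in2$, and let $r=(F,T_r,D_r)\le(F_p,T_p^{+\delta},D_p)$ in $Q_\varphi$. We must find
$$r^*\le r\ \text{ and }\ b\subseteq S^i\ \text{ with }\ r^*\Vdash b\in\dot A.\tag{4}$$
Every d-family in $N[G]=M[G']$ has such a name in $M$, so by genericity of $G'$, (4) gives $q\Vdash S$ covers $N[\dot G]$, and Lemma 5 follows.

The difficulty is that $r$ is not in $M$. Its part below $\delta$ is, though. Write $T_r=(a_r,(s^r_e))$; then $\delta\in a_r$. Let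
$$t=T_r\restriction\delta=(a^-,(t_\varepsilon)_{\varepsilon\in2^{a^-}}).$$
Both $F$ and $t$ are finite objects built from natural numbers and ordinals $<\delta$, so $F,t\in M$. Call $E\subseteq\omega$ *positive* if $\varphi(E)\wedge t_\varepsilon\ne0$ for some $\varepsilon\in2^{a^-}$. For example $\omega$ is positive, and finite sets are not.

The next two claims say how $M$ and $r$ interact. Claim 4 uses the coherence of trees: each $t_\varepsilon$ is the lower part of a branch $s^r_e$ with $e(\delta)=0$ and also of one with $e(\delta)=1$.

**Claim 4.** If $E\in M$ is positive and $d\in M$, $d:\omega\to[\omega]^{\le m}$ is point-finite, then there is $k\in D_r\cap E$ with $d(k)\subseteq S^i$.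

*Proof.* Choose $\varepsilon$ with $\varphi(E)\wedge t_\varepsilon\ne0$ and $e\in2^{a_r}$ with $e\supseteq\varepsilon$ and $e(\delta)=i$, which exists as $\delta\in a_r\setminus a^-$. By (T1) $s^r_e\restriction\delta=t_\varepsilon$, and $s^r_e(\delta)=e(\delta)=i$. Since $s^r_e\le\varphi(D_r)$ and $s^r_e\le\{(\delta,i)\}$, Claim 3(ii) gives
$$\varphi(D_r\cap E\cap\{k:d(k)\subseteq S^i\})\ \ge\ s^r_e\wedge\varphi(E)=\varphi(E)\wedge t_\varepsilon\wedge s^r_e\restriction[\delta,\omega_1)\ \ne\ 0,$$
where the last step is (F) for $\xi=\delta$, by Claim 3(i). A set of nonzero value is nonempty. $\square$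

**Claim 5.** If $w\subseteq D_r$ is finite, $\bar r=(F\cup w,\bar T,\bar D)\in Q_\varphi\cap M$ and $\bar T\le t$, then $\bar r$ and $r$ are compatible.

*Proof.* Write $\bar T=(\bar a,(\bar s_e))$. As $\bar T\in M$ is finite, $\mathrm{supp}\,\bar T\subseteq M\cap\omega_1=\delta$. For $e\in2^{\bar a\cup a_r}$ we have $s^r_{e\restriction a_r}\restriction\delta=t_{e\restriction a^-}\subseteq\bar s_{e\restriction\bar a}$, so $\bar s_{e\restriction\bar a}\cup s^r_{e\restriction a_r}$ is a function. Let $T^*$ be the amalgam from (T2). Then $(F\cup w,T^*,\bar D\cap D_r)$ is a condition. It is $\le\bar r$, and it is $\le r$ because $w\subseteq D_r$. $\square$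

So it suffices to find a finite $w\subseteq D_r$ and $\bar r\in M$ as in Claim 5 which forces some $b\subseteq S^i$ into $\dot A$. Claim 4 lets us add to $w$ one point $k\in D_r$ at a time, with control over one point-finite function from $M$. The next section produces these functions.

## 11. A rank on pairs $(w,c)$

**Definition (Lim).** In $W$, for $w\in[\omega]^{<\omega}$ let
$$Z_w=\{b\in[\omega]^m:\text{some }(F\cup w,\bar T,\bar D)\in Q_\varphi\text{ with }\bar T\le t\text{ forces }b\in\dot A\}.$$
For $c\in[\omega]^{\le m}$, $\mathrm{Lim}_0(w,c)$ holds iff $c\in Z_w$. For $\alpha>0$, $\mathrm{Lim}_\alpha(w,c)$ holds iff there are a positive $E$ and a point-finite $d:E\to[\omega]^{\le m}$ such that for every $k\in E$, $c\cup d(k)\in[\omega]^{\le m}$ and there is $\beta<\alpha$ with $\mathrm{Lim}_\beta(w\cup\{k\},c\cup d(k))$. Finally $\mathrm{Lim}(w,c)$ means $\mathrm{Lim}_\alpha(w,c)$ for some $\alpha$.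

Read $\mathrm{Lim}(w,c)$ as: once $F\cup w$ is an initial commitment, $c$ is a part of a member of $\dot A$ that is settled, and the remainder moves off to infinity as further points are added to $w$.

**Example 2.** Suppose $F=\emptyset$ and $\dot A=\{\{x\}:x\in\dot X\}$, $m=1$. A condition $(\{k\},t,\omega)$ has first coordinate $\{k\}$, so it forces $\{k\}\in\dot A$ and $\mathrm{Lim}_0(\{k\},\{k\})$ holds. With $E=\omega$ and $d(k)=\{k\}$ we get $\mathrm{Lim}_1(\emptyset,\emptyset)$. Here Claim 4 gives $k\in D_r$ with $\{k\}\subseteq S^i$, and Claim 5 applies to $(\{k\},t,\omega)$: this is (4). If instead $\dot A$ consists of the pairs $\{x_{2j},x_{2j+1}\}$ from the increasing enumeration of $X$, then $(\{k,l\},t,\omega\setminus(l+1))$, $k<l$, forces $\{k,l\}\in\dot A$; with $d(l)=\{l\}$ on $\omega\setminus(k+1)$ we get $\mathrm{Lim}_1(\{k\},\{k\})$, and then $\mathrm{Lim}_2(\emptyset,\emptyset)$. We choose first $k$ and then $l$ by Claim 4.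

There are only countably many pairs $(w,c)$, so all least ranks are below some ordinal in $H(\theta)$. Hence Lim and the least ranks are definable in $H(\theta)^W$ from the parameters $\varphi,Q_\varphi,F,t,\dot A,m\in M$.

**Claim 6.** For every $n$ there is $c\in[\omega]^{\le m}$ with $c\cap n=\emptyset$ and $\mathrm{Lim}(\emptyset,c)$.

*Proof.* Fix $n$. Call $w$ *dead* if no $c\in[\omega]^{\le m}$ satisfies $c\cap n=\emptyset$ and $\mathrm{Lim}(w,c)$. For dead $w$ let $R_w=\{k:w\cup\{k\}\text{ is not dead}\}$; for other $w$ let $R_w=\emptyset$.

**First, $R_w$ is never positive.** This is the step that feeds Lemma 2. Suppose $w$ is dead and $u=\varphi(R_w)\wedge t_\varepsilon\ne0$. For $k\in R_w$ choose $c_k\in[\omega]^{\le m}$ with $c_k\cap n=\emptyset$ and $\mathrm{Lim}(w\cup\{k\},c_k)$. By Lemma 3(L) with $K=R_w$ there are $E\subseteq R_w$, $c$ and $0\ne u'\le u\wedge\varphi(E)$ such that $c\subseteq c_k$ for $k\in E$ and $d(k)=c_k\setminus c$ is point-finite on $E$. Since $0\ne u'\le\varphi(E)\wedge t_\varepsilon$, the set $E$ is positive, and in particular nonempty. As $c\cup d(k)=c_k$ for $k\in E$, we have $\mathrm{Lim}(w,c)$.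 Also $|c|\le m$ and $c\cap n=\emptyset$, because $c\subseteq c_k$. This contradicts that $w$ is dead.

**Second, $\emptyset$ is not dead.** Suppose it is. By the first part, $\varphi(R_w)\wedge\tau=0$ for all $w$, where $\tau=\bigvee_\varepsilon t_\varepsilon$. Lemma 2 gives $\bar D$ with $\varphi(\bar D)\ge t_\varepsilon$ for all $\varepsilon$, and $k\notin R_w$ for $k\in\bar D$, $w\subseteq\bar D\cap k$. By induction on $|w|$, all finite $w\subseteq\bar D$ are dead: if $k=\max w$ and $w'=w\setminus\{k\}$ is dead, then $k\notin R_{w'}$ means that $w$ is dead. Now $(F,t,\bar D)\in Q_\varphi$ forces $\dot A$ to be a d-family. So some $(F\cup w,T',D')\le(F,t,\bar D)$, with $w\subseteq\bar D$ finite, forces $b\in\dot A$ for some $b$ with $b\cap n=\emptyset$. As $T'\le t$, we have $b\in Z_w$, that is $\mathrm{Lim}_0(w,b)$. So $w$ is not dead, a contradiction. $\square$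

## 12. Descending through the ranks inside $D_r$

We finish the proof of (4), and with it that of Lemma 5.

**The start: a pair $(\emptyset,c)$ with $c\subseteq S^i$.** By Claim 6 and elementarity there is in $M$ a sequence $(c^n)_n$ with $c^n\cap n=\emptyset$, $|c^n|\le m$ and $\mathrm{Lim}(\emptyset,c^n)$. If some $c^n=\emptyset$, let $c=\emptyset$. Otherwise, since $\min c^n\ge n$, in $M$ some infinite subfamily of the $c^n$ consists of pairwise disjoint sets of the same size, so it is a d-family, of some order $\le m$. As $S$ covers $M$, some $c=c^n$ in it satisfies $c\subseteq S^i$.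

**The descent.** The aim is to lower the rank while keeping $w\subseteq D_r$ and $c\subseteq S^i$. Suppose $w\subseteq D_r$ is finite, $c\subseteq S^i$ and $\mathrm{Lim}(w,c)$, and let $\alpha$ be least with $\mathrm{Lim}_\alpha(w,c)$. If $\alpha>0$, choose witnesses $E,d\in M$ by elementarity, and extend $d$ by $\emptyset$ off $E$; the extension is still point-finite and in $M$. By Claim 4 there is $k\in D_r\cap E$ with $d(k)\subseteq S^i$. Replace $(w,c)$ by $(w\cup\{k\},c\cup d(k))$. Again $w\cup\{k\}\subseteq D_r$ and $c\cup d(k)\subseteq S^i$, and the least rank is smaller.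

**The end.** Starting from $(\emptyset,c)$, after finitely many steps the rank is $0$: we have a finite $w\subseteq D_r$ and $c\in Z_w$ with $c\subseteq S^i$. By elementarity there is $\bar r=(F\cup w,\bar T,\bar D)\in M\cap Q_\varphi$ with $\bar T\le t$ and $\bar r\Vdash c\in\dot A$. By Claim 5 there is $r^*\le r,\bar r$. Then $r^*\Vdash c\in\dot A$ and $c\subseteq S^i$, which is (4). This proves Lemma 5. $\square$

## 13. The iteration of length $\omega_2$

*Proof of Theorem A.* Let $V\models$ CH. Let $P_{\omega_2}$ be the countable support iteration with $\dot Q_\alpha$ a name for $\mathbf Q$ as defined in $V^{P_\alpha}$. By Lemma 5, applied in $V^{P_\alpha}$, each iterand satisfies (†), so it is proper.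

**Cardinals and reflection.** The following facts are standard (Shelah, *Proper and Improper Forcing*, Ch. III; Abraham, *Proper Forcing*, Handbook of Set Theory, §2). If CH holds and $\langle P_\alpha,\dot Q_\alpha:\alpha<\omega_2\rangle$ is a countable support iteration of proper forcings with $\Vdash_{P_\alpha}|\dot Q_\alpha|\le\aleph_1$, then $P_\alpha\Vdash$ CH for all $\alpha<\omega_2$, and $P_{\omega_2}$ is proper and $\aleph_2$-c.c. The hypothesis holds inductively, since $P_\alpha\Vdash$ CH gives $|\dot Q_\alpha|\le2^{\aleph_0}=\aleph_1$. Hence cardinals are preserved: $\omega_1$ by properness, the others by the $\aleph_2$-c.c. Moreover $P_{\omega_2}=\bigcup_{\alpha<\omega_2}P_\alpha$, since supports are countable, and a family of at most $\aleph_1$ elements of $\omega^\omega$ has a name built from $\aleph_1$ many antichains, each of size at most $\aleph_1$. So every such family in $V[G_{\omega_2}]$ lies in some $V[G_\alpha]$, $\alpha<\omega_2$. In particular every real lies in some $V[G_\alpha]\models$ CH, so $\mathfrak c\le\aleph_2$ in $V[G_{\omega_2}]$.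

**$\mathfrak s=\mathfrak s_\omega=\aleph_1$.** We show that $V\cap[\omega]^{\aleph_0}$, which has size $\aleph_1$ by CH, witnesses $\mathfrak s_\omega\le\aleph_1$. Let $(\dot X_j)_j$ be a name for a sequence of infinite subsets of $\omega$ and $p\in P_{\omega_2}$. Choose in $V$ a countable $N\prec H(\theta)$ containing the iteration, $p$ and $(\dot X_j)_j$, and $S\in V$ covering $N$. By Lemma 1 there is $q\le p$ forcing that $S$ covers $N[\dot G]$. Every $\dot X_j$ is in $N[\dot G]$, so by Section 5 $q\Vdash S$ splits every $\dot X_j$. So $\aleph_1\le\mathfrak s\le\mathfrak s_\omega\le\aleph_1$.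

**$\mathfrak s(\mathfrak{pr})=\mathfrak b=\mathfrak c=\aleph_2$.** Let $\mathcal F\in V[G_{\omega_2}]$ be a family of at most $\aleph_1$ surjections $f:\omega\to\omega$; then $\mathcal F\subseteq V[G_\alpha]$ for some $\alpha<\omega_2$. By Lemma 4(b),(c) in $V[G_\alpha]$, the infinite set $X_\alpha$ added by $Q_\alpha$ satisfies $f[X_\alpha]\ne\omega$ for all $f\in\mathcal F$: each partition in $\mathcal F$ has a piece disjoint from $X_\alpha$. So $\mathcal F$ does not witness $\mathfrak s(\mathfrak{pr})$, and $\mathfrak s(\mathfrak{pr})\ge\aleph_2$. In the same way a family of at most $\aleph_1$ functions lies in some $V[G_\alpha]$ and is dominated by the real of Lemma 4(d), so $\mathfrak b\ge\aleph_2$. Both numbers are $\le\mathfrak c\le\aleph_2$. $\blacksquare$
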